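\title{Vanishing of the $\mathbb{A}^1$-Euler characteristic of symmetric powers of abelian varieties}


\begin{abstract}
Let $k$ be a field of characteristic different from $2$ and let $A$ be an abelian variety of positive dimension over $k$. We prove that the compactly supported $\mathbb{A}^1$-Euler characteristic of $\mathrm{Sym}^n(A)$ vanishes in the Grothendieck--Witt ring $\mathrm{GW}(k)$ for every $n\ge 1$, and more generally that it vanishes for $X^n/G$, where $X$ is an $A$-torsor and $G\le S_n$. The proof is a motivic form of the Lefschetz fixed point argument. The traces of all translations form one section of the sheaf $\underline{\mathrm{GW}}$ over $A$, whose value at the origin is the Euler characteristic. This section vanishes outside the finite subgroup $A[n!]$ by a Lefschetz-type vanishing theorem for proper, possibly singular, schemes, and it then vanishes everywhere because $\underline{\mathrm{GW}}$ is unramified.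
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $k$ be a field of characteristic different from $2$, and let $\mathrm{GW}(k)$ be the Grothendieck--Witt ring of nondegenerate quadratic forms over $k$ up to isometry. The compactly supported $\mathbb{A}^1$-Euler characteristic is a motivic measure, that is, a ring homomorphism
\[
\chi_c\colon K_0(\mathrm{Var}_k)\longrightarrow \mathrm{GW}(k)
\]
from the Grothendieck ring of varieties over $k$: it is additive, $\chi_c(X)=\chi_c(Z)+\chi_c(X\setminus Z)$ for $Z\subset X$ closed, and multiplicative on products. It is defined as a categorical (Dold--Puppe) trace in the stable motivic homotopy category $\mathrm{SH}(k)$; the definition is recalled in Section~\ref{sec:background}. For a quasi-projective $X$ over $k$, let $\mathrm{Sym}^n(X)=X^n/S_n$, where the symmetric group permutes the factors.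

It is known that $\chi_c(A)=0$ for every abelian variety $A$ of positive dimension over $k$. The question whether this vanishing persists for the symmetric powers of $A$ is posed in \cite{BPV}: is $\chi_c(\mathrm{Sym}^n(A))=0$ for every field $k$ of characteristic different from $2$, every abelian variety $A$ of positive dimension over $k$ and every $n\ge1$? The answer is yes.

\begin{theorem}\label{thm:main}
Let $k$ be a field with $\operatorname{char}k\ne2$, let $A$ be an abelian variety over $k$ with $\dim A>0$, and let $n\ge1$. Then $\chi_c(\mathrm{Sym}^n(A))=0$ in $\mathrm{GW}(k)$. More generally, $\chi_c(X^n/G)=0$ for every $A$-torsor $X$ and every subgroup $G\le S_n$.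
\end{theorem}

We deduce this from a statement in which neither abelian varieties nor symmetric powers appear: a proper scheme whose identity map can be deformed, in a smooth irreducible algebraic family, to maps without fixed points has Euler characteristic zero.

\begin{theorem}\label{thm:family}
Let $k$ be a field with $\operatorname{char}k\ne2$. Let $X$ be proper over $k$, let $S$ be smooth and irreducible over $k$, let $0\in S(k)$, and let $\varphi\colon S\times X\to X$ be a morphism with $\varphi_0=\mathrm{id}_X$. Suppose that there is a dense open $U\subset S$ such that, for every algebraically closed field $\Omega\supset k$ and every $s\in U(\Omega)$, the morphism $\varphi_s$ has no fixed point in $X(\Omega)$. Then $\chi_c(X)=0$ in $\mathrm{GW}(k)$.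
\end{theorem}

\subsection{What to expect}

Write $\langle a\rangle$ for the class of the form $ax^2$. One has $\chi_c(\mathrm{Spec}\,k)=\langle1\rangle=1$ and $\chi_c(\mathbb{A}^1)=\langle-1\rangle$ (Example~\ref{ex:affineline}), so additivity gives
\[
\chi_c(\mathbb{P}^1)=1+\langle-1\rangle,\qquad \chi_c(\mathbb{G}_m)=\langle-1\rangle-1 .
\]
For orientation only, recall the comparison with topology, which comes from symmetric monoidal realization functors and is not used in our proofs. For $k=\mathbb{C}$ the rank identifies $\mathrm{GW}(\mathbb{C})$ with $\mathbb{Z}$, and $\chi_c(X)$ is the compactly supported Euler characteristic of $X(\mathbb{C})$. For $k=\mathbb{R}$ a form is determined by its rank and signature, and these compute the compactly supported Euler characteristics of $X(\mathbb{C})$ and $X(\mathbb{R})$. Thus $\chi_c(\mathbb{G}_m)$ has rank $0$, as $\mathbb{C}^\times$ predicts, and signature $-2$, as $\mathbb{R}^\times$ predicts. Over other fields $\mathrm{GW}(k)$ has torsion, which no integer-valued invariant detects. For example, the identity $(x+y)^2+(x-y)^2=2x^2+2y^2$ shows that $\langle2\rangle-1$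 is killed by $2$, and it is nonzero over $\mathbb{Q}$.

The first case suggests that the answer is yes. The sum map $\Sigma\colon\mathrm{Sym}^n(A)\to A$ satisfies $\Sigma(D+a)=\Sigma(D)+na$, where $D+a$ is the translate of $D$. If $A$ is an elliptic curve, $\mathrm{Sym}^n(A)$ parametrizes effective divisors of degree $n$, the fiber of $\Sigma$ over $a$ is the complete linear system of $[a]+(n-1)[0]$, and $\Sigma$ is the projectivization of the rank $n$ vector bundle $\mathrm{pr}_{2*}\mathcal{O}(\Delta+(n-1)(0\times A))$. Hence $[\mathrm{Sym}^n(A)]=[\mathbb{P}^{n-1}][A]$ in $K_0(\mathrm{Var}_k)$, and $\chi_c(\mathrm{Sym}^n(A))=0$ follows from $\chi_c(A)=0$.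

In dimension $g\ge2$ two obstacles appear. First, one only knows a weaker local triviality of $\Sigma$: the map $(D,a)\mapsto(D-a,a)$ identifies the pullback of $\Sigma$ along $[n]\colon A\to A$ with $\Sigma^{-1}(0)\times A$. This is not enough, because $\chi_c$ is not multiplicative even in \'etale locally trivial fibrations: the squaring map $\mathbb{G}_m\to\mathbb{G}_m$ is a torsor under a group with two elements, while $\chi_c(\mathbb{G}_m)\neq2\chi_c(\mathbb{G}_m)$ unless $-1$ is a square in $k$. Second, $\mathrm{Sym}^n(A)$ is usually singular. For $n=2$, the completed local ring at a geometric point $2[x]$ is the ring of invariants of $v_i\mapsto-v_i$ on power series in $u_1,\dots,u_g,v_1,\dots,v_g$; it has dimension $2g$ and embedding dimension $g+g(g+1)/2$, which is larger when $g\ge2$.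

\subsection{The method, seen on $\mathrm{Sym}^2$}\label{subsec:method}

Let $n=2$, let $\Omega\supset k$ be algebraically closed and let $a\in A(\Omega)$. Suppose that translation by $a$ fixes the unordered pair $\{x,y\}$. Either $x+a=x$, and then $a=0$; or $x+a=y$ and $y+a=x$, and then $2a=0$. Conversely, if $2a=0$, then $a$ fixes $\{x,x+a\}$ for every $x$. So $A$ does not act freely on $\mathrm{Sym}^2(A)$, but only the finitely many translations by points of $A[2]$ have fixed points.

For $k=\mathbb{C}$ this settles the case. Choose $a\in A(\mathbb{C})$ with $2a\ne0$ and a path from $0$ to $a$. The path is a homotopy from the identity of the compact triangulable space $\mathrm{Sym}^2(A)(\mathbb{C})$ to a map without fixed points, so the Lefschetz fixed point theorem shows that the Euler characteristic is zero. For $k=\mathbb{R}$ the same argument with $a$ in the identity component of $A(\mathbb{R})$ applies to $\mathrm{Sym}^2(A)(\mathbb{R})$. The argument has two ingredients: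
\begin{itemize}
\item[(L)] a self-map without fixed points has trace zero;
\item[(H)] the trace is constant in a connected family of self-maps.
\end{itemize}
Ingredient (L) holds in $\mathrm{SH}$ after localizing at $2$, for proper schemes with arbitrary singularities and over an arbitrary base. This is Proposition~\ref{prop:vanishing}, and its proof occupies Sections~\ref{sec:generation}--\ref{sec:vanishing}. Ingredient (H) is the conceptual difficulty. Homotopies in $\mathrm{SH}(k)$ are parametrized by $\mathbb{A}^1$, and every morphism from $\mathbb{A}^1$ to an abelian variety is constant, so the path is not available. Moreover, (H) is false for $\mathrm{GW}$-valued traces (Example~\ref{ex:scaling}). The substitute is to take the trace of the whole family at once. This gives an element $\tau$ of $\mathrm{End}(\mathbf{1}_S)$, the endomorphisms of the unit object over the parameter space $S$, with $0^*\tau=\chi_c(X)$. By (L) over the base $U$, the element $\tau$ vanishes on a dense open set. The sheaf associated with $S\mapsto\mathrm{End}(\mathbf{1}_S)$ is unramified, which means that a section is determined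 by its restriction to a dense open set. Hence $0^*\tau=0$.

Section~\ref{sec:translations} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:family}. Section~\ref{sec:background} collects the background, and Section~\ref{sec:family} constructs $\tau$ and proves Theorem~\ref{thm:family} from Proposition~\ref{prop:vanishing}.

\medskip
\noindent\textbf{Conventions.} All schemes are separated and of finite type over the base field, unless they are spectra of fields. For $X$ over $k$ we write $p_X\colon X\to\mathrm{Spec}\,k$ for the structure morphism. The exponential characteristic $e$ of $k$ is $1$ if $\operatorname{char}k=0$ and $p$ if $\operatorname{char}k=p>0$; it is odd. A subcategory of a triangulated category is \emph{thick} if it is triangulated and closed under retracts.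

\section{Translations of symmetric powers}\label{sec:translations}

We recall what is needed about quotients. Let a finite group $G$ act on a quasi-projective $k$-scheme $Y$. Then there is a finite surjective morphism $\varpi\colon Y\to Y/G$ with $\mathcal{O}_{Y/G}=(\varpi_*\mathcal{O}_Y)^G$, through which every $G$-invariant morphism from $Y$ to a scheme factors uniquely. If $Y$ is projective, so is $Y/G$. The formation of $Y/G$ commutes with flat base change, because invariants are the kernel of $(g-1)_{g\in G}$. For $\Omega\supset k$ algebraically closed, $(Y/G)(\Omega)=Y(\Omega)/G$.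

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:family}]
Let $X$ be an $A$-torsor, with action written $(a,x)\mapsto x+a$, and let $G\le S_n$. The scheme $X$ is projective: it becomes isomorphic to $A$ over a finite extension $k'/k$, and the norm of an ample line bundle along $X_{k'}\to X$ is ample. So $Q=X^n/G$ exists and is projective over $k$. For $X=A$ and $G=S_n$ it is $\mathrm{Sym}^n(A)$.

The diagonal action of $A$ on $X^n$ commutes with $G$, so the composite $A\times X^n\to X^n\to Q$ is $G$-invariant. By flat base change $(A\times X^n)/G=A\times Q$, and we obtain a morphism $\varphi\colon A\times Q\to Q$. The composite of $X^n\to Q$ with $\varphi_0$ is the quotient map itself, so $\varphi_0=\mathrm{id}_Q$ by uniqueness of the factorization. We take $S=A$, which is smooth and irreducible, with the rational point $0$.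

Let $\Omega\supset k$ be algebraically closed and let $a\in A(\Omega)$ fix the class of $(x_1,\dots,x_n)$ in $Q(\Omega)=X(\Omega)^n/G$. Then $(x_1+a,\dots,x_n+a)$ is a permutation of $(x_1,\dots,x_n)$, so translation by $a$ maps the set $\{x_1,\dots,x_n\}$ to itself. The $n+1$ points $x_1,\,x_1+a,\,\dots,\,x_1+na$ lie in this set of at most $n$ elements, so two of them coincide. Since $A(\Omega)$ acts freely on $X(\Omega)$, we get $ma=0$ for some $1\le m\le n$, and therefore $a\in A[n!](\Omega)$.

The group scheme $A[n!]$ is finite, and $A$ is irreducible of positive dimension. Hence $U=A\setminus A[n!]$ is a dense open subset whose geometric points act on $Q$ without fixed points, and Theorem~\ref{thm:family} gives $\chi_c(Q)=0$.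
\end{proof}

The hypothesis $\dim A>0$ is used only for the density of $U$; for $A=\mathrm{Spec}\,k$ we have $\chi_c(\mathrm{Sym}^n(A))=1$. The proof does not use the vanishing of $\chi_c(A)$, which is the case $n=1$.

\section{Background and reductions}\label{sec:background}

\subsection{Quadratic forms}

The ring $\mathrm{GW}(k)$ is the group completion of the monoid of isometry classes of nondegenerate quadratic forms under orthogonal sum, with the product induced by the tensor product. Since forms can be diagonalized, it is additively generated by the classes $\langle a\rangle$, $a\in k^\times$, and $\langle a\rangle\langle b\rangle=\langle ab\rangle$, $\langle ab^2\rangle=\langle a\rangle$. By Witt cancellation, two forms with the same class are isometric. The rank is a ring homomorphism $\mathrm{GW}(k)\to\mathbb{Z}$. The multiples of the hyperbolic form $H=1+\langle-1\rangle$ form an ideal, and $W(k)=\mathrm{GW}(k)/\mathbb{Z}H$ is the Witt ring. As $H$ has rank $2$, the map (rank, class) $\mathrm{GW}(k)\to\mathbb{Z}\times W(k)$ is injective. We use two theorems: the torsion in $W(k)$ is $2$-primary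 (Pfister), and $W(k)\to W(l)$ is injective for a finite extension $l/k$ of odd degree (Springer). For an abelian group $B$ write $B_{(2)}=B\otimes\mathbb{Z}_{(2)}$, the localization that inverts all odd integers.

\begin{lemma}\label{lem:GW}
Let $\operatorname{char}k\ne2$.
\begin{itemize}
\item[(a)] The maps $\mathrm{GW}(k)\to\mathrm{GW}(k)[1/e]$ and $\mathrm{GW}(k)\to\mathrm{GW}(k)_{(2)}$ are injective.
\item[(b)] There is an algebraic extension $k'/k$ with $k'$ perfect and infinite such that $\mathrm{GW}(k)\to\mathrm{GW}(k')$ is injective.
\item[(c)] An element of $\mathrm{GW}(k)_{(2)}$ whose rank is an odd integer is a unit.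
\end{itemize}
\end{lemma}

\begin{proof}
(a) The kernels consist of elements killed by an odd integer, and $\mathrm{GW}(k)\subset\mathbb{Z}\times W(k)$ has only $2$-primary torsion.

(b) If $k=\mathbb{F}_q$ is finite, let $k'$ be the union of the fields $\mathbb{F}_{q^{3^i}}$. If $k$ is infinite, let $k'$ be its perfect closure. In both cases $k'$ is perfect and infinite, and it is a directed union of finite extensions $l/k$ of odd degree: a power of $3$, or a power of $e$. An element $[q_1]-[q_2]$ of the kernel of $\mathrm{GW}(k)\to\mathrm{GW}(k')$ gives an isometry between $q_1$ and $q_2$ over $k'$. Its matrix has finitely many entries, so the element dies in $\mathrm{GW}(l)$ for some such $l$. It then has rank $0$, and its class in $W(k)$ is $0$ by Springer's theorem, so it is $0$.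

(c) The ring $R=\mathrm{GW}(k)_{(2)}$ is generated over $\mathbb{Z}_{(2)}$ by the elements $\langle a\rangle$, which satisfy $\langle a\rangle^2=1$. So $R$ is integral over $\mathbb{Z}_{(2)}$, and every maximal ideal $\mathfrak{m}$ of $R$ lies over $(2)$. In the field $R/\mathfrak{m}$ of characteristic $2$ the equation $x^2=1$ reads $(x-1)^2=0$, so each $\langle a\rangle$ maps to $1$. Hence $R\to R/\mathfrak{m}$ is the rank modulo $2$, and an element of odd rank lies in no maximal ideal.
\end{proof}

\subsection{The six functors}

To each scheme $S$ is attached a closed symmetric monoidal triangulated category $\mathrm{SH}(S)$ with arbitrary sums, with unit $\mathbf{1}_S$, tensor product $\otimes$ and internal hom $\underline{\mathrm{Hom}}$. The unit is compact. A morphism $f$ gives adjoint pairs $f^*\dashv f_*$ and, for $f$ separated of finite type, $f_!\dashv f^!$, all compatible with composition; if $f$ is smooth, $f^*$ also has a left adjoint $f_\#$. For a smooth $s\colon S\to\mathrm{Spec}\,k$, the object $s_\#\mathbf{1}_S=\Sigma^\infty S_+$ is the suspension spectrum of $S$. The object $T=\Sigma^\infty(\mathbb{A}^1/\mathbb{G}_m)$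 is invertible for $\otimes$. We use the six functor formalism for $\mathrm{SH}$ (Ayoub; Cisinski--D\'eglise) in the following form. Consider a cartesian square
\[
\begin{array}{ccc}
Y' & \xrightarrow{\ g'\ } & Y\\
{\scriptstyle p'}\downarrow\ & & \ \downarrow{\scriptstyle p}\\
S' & \xrightarrow{\ g\ } & S.
\end{array}
\]
\begin{itemize}
\item[(F1a)] The functor $g^*$ is symmetric monoidal. There is a base change isomorphism $g^*p_!\cong p'_!g'^*$, compatible with composition of squares in both directions, and a projection isomorphism $G\otimes p_!E\cong p_!(p^*G\otimes E)$, compatible with base change.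
\item[(F1b)] (Localization.) For an open immersion $j$ we have $j^!=j^*$. If $i$ is a closed immersion with the complementary image, there is a triangle $j_!j^*E\to E\to i_*i^*E$ formed by the counit and the unit. In particular $\mathbf{1}_Z\cong i_*\mathbf{1}_{Z_{\mathrm{red}}}$ for $i\colon Z_{\mathrm{red}}\to Z$ (nil-invariance).
\item[(F1c)] If $p$ is proper, then $p_!=p_*$, and the base change and projection isomorphisms of $p_!$ are the canonical maps for $p_*$ described in \eqref{eq:canonical} below.
\item[(F1d)] If $p$ is smooth, the exchange map $g'^*p^!\to p'^!g^*$, adjoint to $p'_!g'^*p^!\cong g^*p_!p^!\to g^*$, is an isomorphism. If $p$ is \'etale, then $p^!=p^*$ and $p_!=p_\#$, compatibly with base change. If $p$ is the projection $\mathbb{A}^1\to\mathrm{Spec}\,k$, then $p_!\mathbf{1}\cong T^{-1}$.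
\item[(F1e)] If $Y$ is smooth and proper over $k$, then $p_{Y*}\mathbf{1}$ is dualizable.
\end{itemize}

\subsection{Traces and the definition of $\chi_c$}\label{subsec:traces}

An object $M$ of a symmetric monoidal category, with symmetry $\sigma$, is \emph{dualizable} if there are an object $N$ and maps $\mathrm{ev}\colon N\otimes M\to\mathbf{1}$, $\mathrm{coev}\colon\mathbf{1}\to M\otimes N$ satisfying the triangle identities $(\mathrm{id}_M\otimes\mathrm{ev})(\mathrm{coev}\otimes\mathrm{id}_M)=\mathrm{id}_M$ and $(\mathrm{ev}\otimes\mathrm{id}_N)(\mathrm{id}_N\otimes\mathrm{coev})=\mathrm{id}_N$. The \emph{trace} of $\psi\colon M\to M$ is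
\[
\mathrm{Tr}(\psi)=\mathrm{ev}\circ\sigma\circ(\psi\otimes\mathrm{id}_N)\circ\mathrm{coev}\in\mathrm{End}(\mathbf{1}),
\]
and $\chi(M)=\mathrm{Tr}(\mathrm{id}_M)$. The trace does not depend on the choice of the dual, it is additive on direct sums and multiplicative on tensor products, a map and its dual have the same trace, and a symmetric monoidal functor $\Phi$ satisfies $\Phi(\mathrm{Tr}(\psi))=\mathrm{Tr}(\Phi\psi)$. In a closed category, $M$ is dualizable if and only if $\underline{\mathrm{Hom}}(M,\mathbf{1})\otimes G\to\underline{\mathrm{Hom}}(M,G)$ is an isomorphism for all $G$, and then $\underline{\mathrm{Hom}}(M,\mathbf{1})$ with its canonical evaluation is a dual. In our triangulated categories both sides are exact in $M$, so dualizable objects form a thick subcategory.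

For $X$ over $k$, the object $p_{X!}\mathbf{1}_X$ is dualizable in $\mathrm{SH}(k)[1/e]$, and $\mathrm{End}_{\mathrm{SH}(k)[1/e]}(\mathbf{1})=\mathrm{GW}(k)[1/e]$. Here $\langle a\rangle$ is the automorphism of $\mathbf{1}$ obtained from multiplication by $a$ on $T$ by tensoring with $T^{-1}$. The element $\chi_c(X)\in\mathrm{GW}(k)$ is the one whose image in $\mathrm{GW}(k)[1/e]$ is $\chi(p_{X!}\mathbf{1}_X)$; by Lemma~\ref{lem:GW}(a) this determines it. Pullback along a field extension is symmetric monoidal and commutes with $p_!$, so $\chi_c$ is compatible with extension of the base field.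

\begin{example}\label{ex:affineline}
We have $\chi_c(\mathbb{A}^1)=\langle-1\rangle$. Let $L$ be an invertible object with dual $N$. The symmetry of $L\otimes L$ is a scalar $\epsilon\in\mathrm{End}(\mathbf{1})$ with $\epsilon^2=1$. The composite $(\mathrm{id}_L\otimes\mathrm{ev}\,\sigma)(\sigma\otimes\mathrm{id}_N)(\mathrm{id}_L\otimes\mathrm{coev})$ equals $\mathrm{id}_L$ by the first triangle identity, and it equals $\epsilon\chi(L)$; so $\chi(L)=\epsilon$. For $L=T$, the symmetry is the exchange of coordinates on $\mathbb{A}^2/(\mathbb{A}^2\setminus0)$. Its matrix is $\mathrm{diag}(-1,1)$ times an element of $\mathrm{SL}_2(k)$, that is, times a product of elementary matrices $e_{ij}(\lambda)$, and each of these is joined to the identity by the $\mathbb{A}^1$-homotopy $e_{ij}(t\lambda)$. So $\chi(T)=\langle-1\rangle$, and $\chi(T^{-1})=\chi(T)^{-1}=\langle-1\rangle$. Now use (F1d).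
\end{example}

\subsection{Three further inputs}

\begin{itemize}
\item[(F2)] (Morel \cite{Morel1,Morel2}.) Let $k$ be perfect and infinite with $\operatorname{char}k\neq2$. Let $\underline{\mathrm{GW}}$ be the Nisnevich sheaf on smooth $k$-schemes associated with the presheaf $S\mapsto[\Sigma^\infty S_+,\mathbf{1}]_{\mathrm{SH}(k)}=\mathrm{End}_{\mathrm{SH}(S)}(\mathbf{1}_S)$, whose restriction maps are the functors $g^*$. It is strictly $\mathbb{A}^1$-invariant, hence \emph{unramified}: $\underline{\mathrm{GW}}(S)\to\underline{\mathrm{GW}}(U)$ is injective for $U\subset S$ dense open. Its generic stalk at an integral smooth $S$, which is the colimit of $\mathrm{End}(\mathbf{1}_{U})$ over the nonempty open $U\subset S$, is the ring $\mathrm{GW}(k(S))$, naturally in field extensions. In particular $\mathrm{End}_{\mathrm{SH}(k)}(\mathbf{1})=\mathrm{GW}(k)$.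
\item[(F3)] (Elmanto--Khan \cite{EK}.) In characteristic $p>0$, the functor $u^*$ is an equivalence on $\mathrm{SH}[1/p]$ for every universal homeomorphism $u$.
\item[(F4)] (Gabber; see \cite[Thm.~2.1]{IT}, applied with $\ell=2$.) Let $k$ be perfect with $\operatorname{char}k\ne2$, and let $Z$ be integral over $k$. There is a projective $2'$-alteration of $Z$ whose source is smooth over a finite extension of $k$, hence over $k$. Some connected component $Y$ of the source dominates $Z$ with $[k(Y):k(Z)]$ finite and odd. Thus $Y$ is integral and smooth over $k$, and $Y\to Z$ is projective and dominant, hence surjective.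
\end{itemize}

\subsection{Localization at $2$ and reduction of the base field}\label{subsec:reduction}

To handle singular schemes we shall replace them by the smooth covers of (F4). A cover of degree $m$ recovers its target only after $m$ has been inverted. Inverting $2$ would lose information, as the element $\langle2\rangle-1$ shows, whereas inverting all odd integers loses nothing, by Lemma~\ref{lem:GW}(a). This is why we localize at $2$ and need covers of odd degree.

Let $\mathrm{SH}(S)_{(2)}\subset\mathrm{SH}(S)$ be the full subcategory of objects on which all odd integers act invertibly. The six functors are additive, so they preserve these subcategories, and (F1a)--(F1e) remain valid for them. The unit of $\mathrm{SH}(S)_{(2)}$ is $\mathbf{1}_{(2)}$, the homotopy colimit of $\mathbf{1}\xrightarrow{3}\mathbf{1}\xrightarrow{5}\mathbf{1}\xrightarrow{7}\mathbf{1}\xrightarrow{9}\cdots$; it is preserved by $f^*$. Since $\mathbf{1}_S$ is compact,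
\[
\mathrm{End}_{\mathrm{SH}(S)_{(2)}}(\mathbf{1}_{(2)})=\mathrm{End}_{\mathrm{SH}(S)}(\mathbf{1}_S)\otimes\mathbb{Z}_{(2)},
\]
and we denote this ring by $\mathrm{End}(\mathbf{1}_S)_{(2)}$. As $e$ is odd, $\mathrm{SH}(S)_{(2)}\subset\mathrm{SH}(S)[1/e]$, so (F3) applies. The functor $-\otimes\mathbf{1}_{(2)}\colon\mathrm{SH}(k)[1/e]\to\mathrm{SH}(k)_{(2)}$ is symmetric monoidal and sends $p_{X!}\mathbf{1}$ to $p_{X!}\mathbf{1}_{(2)}$ by the projection formula. Hence $p_{X!}\mathbf{1}_{(2)}$ is dualizable in $\mathrm{SH}(k)_{(2)}$, and its Euler characteristic is the image of $\chi_c(X)$ in $\mathrm{GW}(k)_{(2)}$.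

The hypotheses of Theorem~\ref{thm:family} are stable under a field extension $k'/k$. Indeed, a connected scheme with a rational point is geometrically connected, so $S_{k'}$ is smooth and connected, hence irreducible; the open set $U_{k'}$ is nonempty, hence dense; and geometric points of $U_{k'}$ are geometric points of $U$. By Lemma~\ref{lem:GW}(b) and the compatibility of $\chi_c$ with field extensions, it suffices to prove Theorem~\ref{thm:family} over a perfect infinite field.

\medskip
\noindent\textbf{Standing assumption.} \emph{From now on $k$ is perfect and infinite with $\operatorname{char}k\ne2$, all objects lie in $\mathrm{SH}(-)_{(2)}$, and the unit $\mathbf{1}_{(2)}$ is again denoted by $\mathbf{1}$.}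

\section{The trace of a family of self-maps}\label{sec:family}

\subsection{Maps into direct images}\label{subsec:calculus}

All maps to be compared below have a target of the form $y_*E$. Such maps are best compared through their adjoints, where the direct images disappear. Fix a base $S$ and a morphism $y\colon Y\to S$. For $G\in\mathrm{SH}(S)_{(2)}$ and $E\in\mathrm{SH}(Y)_{(2)}$, a map $a\colon G\to y_*E$ \emph{corresponds to} its adjoint $\tilde a\colon y^*G\to E$, and $a$ is determined by $\tilde a$. Let $\varepsilon_E=\widetilde{\mathrm{id}}\colon y^*y_*E\to E$ be the counit and $\eta$ the unit of $y^*\dashv y_*$. An $S$-morphism $h\colon Y'\to Y$, with $y'=yh$, induces the \emph{pullback map}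
\[
h^\sharp\colon y_*E\to y_*h_*h^*E=y'_*h^*E ,
\]
the analogue of pullback in cohomology. We have the rules
\begin{equation}\label{eq:rules}
\widetilde{a\circ f}=\tilde a\circ y^*f,\qquad \widetilde{y_*\alpha\circ a}=\alpha\circ\tilde a,\qquad \widetilde{h^\sharp\circ a}=h^*(\tilde a).
\end{equation}
The first two express the naturality of the adjunction. For the third, the adjoint of $h^\sharp\circ a$ under $y$ is $\tilde a$ followed by the unit $E\to h_*h^*E$, and the adjoint of this under $h$ is $h^*(\tilde a)$. The third rule gives $(hh')^\sharp=h'^\sharp h^\sharp$.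

Three canonical maps are defined by their adjoints: the lax monoidal structure $\mu\colon y_*E\otimes y_*E'\to y_*(E\otimes E')$; the projection map $\rho_G\colon G\otimes y_*\mathbf{1}\to y_*y^*G$; and, for $g\colon S'\to S$ with base changes $g'$ and $y'$, the base change map $b_E\colon g^*y_*E\to y'_*g'^*E$:
\begin{equation}\label{eq:canonical}
\tilde\mu=\varepsilon_E\otimes\varepsilon_{E'},\qquad \tilde\rho_G=\mathrm{id}_{y^*G}\otimes\varepsilon_{\mathbf{1}},\qquad \tilde b_E=g'^*\varepsilon_E .
\end{equation}
For $y$ proper, $\rho_G$ and $b_E$ are the isomorphisms of (F1a), by (F1c).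

\subsection{The trace and its base change}\label{subsec:setup}

Let $X$ be proper over $k$ and let $s\colon S\to\mathrm{Spec}\,k$ be any $k$-scheme. Put $X_S=X\times S$, with projections $p\colon X_S\to S$ and $\mathrm{pr}\colon X_S\to X$, and let $\varphi\colon X_S\to X_S$ be an $S$-morphism. By proper base change, $M=p_*\mathbf{1}_{X_S}\cong s^*p_{X*}\mathbf{1}_X$, so $M$ is dualizable by Section~\ref{subsec:reduction}. Since $p\varphi=p$, we have an endomorphism
\[
\psi=\varphi^\sharp\colon M\to M,\qquad\tilde\psi=\varphi^*(\varepsilon_{\mathbf{1}}),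
\]
and we put $\tau(\varphi)=\mathrm{Tr}(\psi)\in\mathrm{End}(\mathbf{1}_S)_{(2)}$.

\begin{lemma}\label{lem:basechange}
Let $g\colon S'\to S$ be a morphism of $k$-schemes and let $\varphi'$ be the base change of $\varphi$. Then $g^*\tau(\varphi)=\tau(\varphi')$.
\end{lemma}

\begin{proof}
Let $g'\colon X_{S'}\to X_S$ and $p'$ be the base changes, and let $b\colon g^*p_*\mathbf{1}\to p'_*\mathbf{1}$ be the base change isomorphism. By \eqref{eq:rules} and \eqref{eq:canonical}, the map $b\circ g^*\psi$ corresponds to $g'^*\varepsilon_{\mathbf{1}}\circ p'^*g^*\psi=g'^*(\varepsilon_{\mathbf{1}}\circ p^*\psi)=g'^*\varphi^*\varepsilon_{\mathbf{1}}$, and $\varphi'^\sharp\circ b$ corresponds to $\varphi'^*g'^*\varepsilon_{\mathbf{1}}$. These agree because $\varphi g'=g'\varphi'$. So $b$ identifies $g^*\psi$ with $\varphi'^\sharp$, and $g^*$ preserves traces.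
\end{proof}

Thus $\tau(\varphi)$ packages the traces of all the maps $\varphi_s$. The next example shows that these traces can vary in a connected family.

\begin{example}\label{ex:scaling}
Let $S=\mathbb{G}_m$ act on $X=\mathbb{P}^1$ by $\varphi_a(x)=ax$, and let $a\in k^\times$. As $X$ is smooth, $p_{X*}\mathbf{1}=\underline{\mathrm{Hom}}(\Sigma^\infty\mathbb{P}^1_+,\mathbf{1})$, and $\varphi_a^\sharp$ is the dual of the map induced by $\varphi_a$ on $\Sigma^\infty\mathbb{P}^1_+$. The fixed point $\infty$ gives a splitting $\Sigma^\infty\mathbb{P}^1_+=\mathbf{1}\oplus\Sigma^\infty(\mathbb{P}^1,\infty)$ compatible with $\varphi_a$. Collapsing $\mathbb{P}^1\setminus0\cong\mathbb{A}^1$ identifies the second summand with $T$, on which $\varphi_a$ acts as $\langle a\rangle$. By Example~\ref{ex:affineline},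
\[
\tau(\varphi_a)=1+\langle a\rangle\chi(T)=1+\langle-a\rangle .
\]
For $k=\mathbb{R}$ this has signature $0$ at $a=1$ and signature $2$ at $a=-1$, the Lefschetz numbers of the identity and of a reflection of the circle $\mathbb{P}^1(\mathbb{R})$.
\end{example}

So the value of $\tau(\varphi)$ at one rational point says nothing about its value at $0$. We need the vanishing of $\tau(\varphi)$ on an open set, and therefore a version of (L) over a base.

\begin{proposition}\label{prop:vanishing}
In the situation above, if the graph of $\varphi$ is disjoint from the diagonal in $X_S\times_SX_S$, then $\tau(\varphi)=0$ in $\mathrm{End}(\mathbf{1}_S)_{(2)}$.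
\end{proposition}

The proof is given in Section~\ref{sec:vanishing}.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
By Section~\ref{subsec:reduction} we may work under the standing assumption. The morphism $(x,s)\mapsto(\varphi(s,x),s)$ is an $S$-endomorphism of $X_S$; let $\tau\in\mathrm{End}(\mathbf{1}_S)_{(2)}$ be its trace.

By Lemma~\ref{lem:basechange} and $\varphi_0=\mathrm{id}_X$, we have $0^*\tau=\chi(p_{X*}\mathbf{1})$. Since $p_{X*}=p_{X!}$, this is the image of $\chi_c(X)$ in $\mathrm{GW}(k)_{(2)}$.

Over $U$ the graph and the diagonal are disjoint. Indeed, let $z$ be a common point and $\Omega$ an algebraic closure of its residue field. The resulting $\Omega$-point of $X_U\times_UX_U$ factors through both closed subschemes, so it gives $s\in U(\Omega)$ and $x\in X(\Omega)$ with $\varphi_s(x)=x$, contrary to the hypothesis. Hence $\tau|_U=0$ by Lemma~\ref{lem:basechange} and Proposition~\ref{prop:vanishing} over the base $U$.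

The sheafification map gives $\lambda_{S'}\colon\mathrm{End}(\mathbf{1}_{S'})_{(2)}\to\underline{\mathrm{GW}}(S')\otimes\mathbb{Z}_{(2)}$, natural for morphisms of smooth $k$-schemes $S'$. It is an isomorphism for $S'=\mathrm{Spec}\,k$, because Nisnevich covers of $\mathrm{Spec}\,k$ split. The restriction of $\lambda_S(\tau)$ to $U$ is $\lambda_U(\tau|_U)=0$. By (F2) and the flatness of $\mathbb{Z}_{(2)}$, the map $\underline{\mathrm{GW}}(S)\otimes\mathbb{Z}_{(2)}\to\underline{\mathrm{GW}}(U)\otimes\mathbb{Z}_{(2)}$ is injective, so $\lambda_S(\tau)=0$. Naturality for $0\colon\mathrm{Spec}\,k\to S$ gives $\lambda_{\mathrm{Spec}\,k}(0^*\tau)=0$, hence $0^*\tau=0$. So $\chi_c(X)$ vanishes in $\mathrm{GW}(k)_{(2)}$, and in $\mathrm{GW}(k)$ by Lemma~\ref{lem:GW}(a).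
\end{proof}

\begin{remark}\label{rem:hypotheses}
(a) Properness of $X$ cannot be dropped. The additive group acts on $\mathbb{A}^1$, and $\mathbb{G}_m$ acts on itself, with no fixed points outside the neutral element, while $\chi_c(\mathbb{A}^1)=\langle-1\rangle\neq0$, and $\chi_c(\mathbb{G}_m)=\langle-1\rangle-1\ne0$ if $-1$ is not a square. On the compactification $\mathbb{P}^1$ both actions fix $\infty$.

(b) Smoothness of $S$ is used to apply (F2). The proof does not assert that $\tau$ itself is zero, only that its image in the sheaf is; this is enough to evaluate it at a rational point.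

(c) The locus $\{(s,x):\varphi(s,x)=x\}$ is closed in $S\times X$ and $X$ is proper, so its image in $S$ is closed. For irreducible $S$, the hypothesis on $U$ therefore holds as soon as $\varphi_s$ has no geometric fixed point for a single geometric point $s$. In this form irreducibility is essential: take $S$ and $X$ both equal to two rational points, with $\varphi_0$ the identity and $\varphi_1$ the exchange; then $\chi_c(X)=2$.
\end{remark}

\section{Generation by smooth schemes}\label{sec:generation}

The proof of Proposition~\ref{prop:vanishing} needs a K\"unneth isomorphism for the dualizing object of $X$. For smooth schemes this is part of (F1d). To reach singular schemes we show that their unit objects are built from proper direct images of units of smooth schemes. For a $k$-scheme $Z$, let $C(Z)\subset\mathrm{SH}(Z)_{(2)}$ be the thick subcategory generated by the objects $f_*\mathbf{1}_Y$ with $f\colon Y\to Z$ proper and $Y$ smooth over $k$. If $g\colon Z\to Z'$ is proper, then $g_*C(Z)\subset C(Z')$, since $g_*$ is exact and sends generators to generators.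

If $f\colon Y\to Z$ were an isomorphism over a dense open $U$, we could compare $\mathbf{1}_Z$ and $f_*\mathbf{1}_Y$ through localization triangles and induct on the dimension. The covers in (F4) only have odd degree over $U$; the following lemma shows that this suffices.

\begin{lemma}\label{lem:retract}
Let $f\colon V\to U$ be a finite surjective morphism of integral smooth $k$-schemes with $[k(V):k(U)]$ odd. After replacing $U$ by a nonempty open subset and $V$ by its preimage, $\mathbf{1}_U$ is a retract of $f_*\mathbf{1}_V$.
\end{lemma}

\begin{proof}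
Let $K=k(U)$ and $L=k(V)$, and let $L_s$ be the separable closure of $K$ in $L$. The degree $m=[L_s:K]$ divides $[L:K]$, so it is odd. Let $g\colon V'\to U$ be the normalization of $U$ in $L_s$. It is finite, and it is \'etale at the generic point, so after shrinking $U$ it is finite \'etale. Since $V$ is normal and finite over $U$, it is the normalization of $U$ in $L$. Hence $f$ factors as $V\xrightarrow{u}V'\xrightarrow{g}U$ with $u$ finite and surjective.

\emph{The inseparable part.} In characteristic $0$ the map $u$ is an isomorphism. In characteristic $p$, let $q$ be a power of $p$ with $L^q\subset L_s$. Locally $u$ is given by an inclusion of rings $B'\subset B$. If $b\in B$, then $b^q\in L_s$ is integral over $\mathcal{O}_U$, so $b^q\in B'$. A prime $\mathfrak{q}$ of $B$ is therefore the set of $b$ with $b^q\in\mathfrak{q}\cap B'$, and the $q$-th power of an element of its residue field lies in the residue field of $\mathfrak{q}\cap B'$. So $u$ is finite, surjective and radicial, that is, a finite universal homeomorphism. By (F3) the unit $\mathbf{1}_{V'}\to u_*\mathbf{1}_V$ is an isomorphism,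 and $f_*\mathbf{1}_V\cong g_*\mathbf{1}_{V'}$.

\emph{The \'etale part.} By (F1c) and (F1d), $g_*=g_!=g_\#$. Let $\epsilon\in\mathrm{End}(\mathbf{1}_U)_{(2)}$ be the composite of unit and counit
\[
\mathbf{1}_U\to g_*g^*\mathbf{1}_U\cong g_\#g^*\mathbf{1}_U\to\mathbf{1}_U .
\]
Its formation commutes with base change. Choose a connected finite \'etale $U''\to U$ over which $V'$ becomes a disjoint union of $m$ copies of $U''$. There the composite is the diagonal $\mathbf{1}\to\mathbf{1}^{\oplus m}$ followed by the sum, so $\epsilon|_{U''}=m$. By (F2), the image of $\epsilon$ in the generic stalk $\mathrm{GW}(K)_{(2)}$ maps to $m$ in $\mathrm{GW}(k(U''))_{(2)}$ under extension of scalars, which preserves the rank. So this image has odd rank $m$, and it is a unit by Lemma~\ref{lem:GW}(c). Since $\mathrm{GW}(K)_{(2)}$ is the filtered colimit of the rings $\mathrm{End}(\mathbf{1}_{U'})_{(2)}$ for nonempty open $U'\subset U$, the element $\epsilon$ becomes invertible after shrinking $U$. Then $\mathbf{1}_U$ is a retract of $g_*\mathbf{1}_{V'}$.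
\end{proof}

\begin{proposition}\label{prop:generation}
For every $k$-scheme $Z$ we have $\mathbf{1}_Z\in C(Z)$.
\end{proposition}

\begin{proof}
The statement is empty for $Z=\emptyset$, and by nil-invariance we may take $Z$ reduced. We induct lexicographically on $(d,r)$, where $d=\dim Z$ and $r$ is the number of irreducible components of dimension $d$. Let $Z_1$ be such a component, with its reduced structure, and let $f\colon Y\to Z_1\subset Z$ be as in (F4); then $Y$ is integral of dimension $d$. Choose a nonempty $U\subset Z_1$ that is open in $Z$, smooth over $k$ (possible since $k$ is perfect), and such that $f_U\colon V=f^{-1}(U)\to U$ is finite (possible since $f$ is proper and generically finite). By Lemma~\ref{lem:retract} we may also assume that $\mathbf{1}_U$ is a retract of $f_{U*}\mathbf{1}_V$. Let $j\colon U\to Z$ be the inclusion, $i\colon F\to Z$ the reduced closed complement, and $f_F\colon Y_F=Y\times_ZF\to F$ the base change of $f$.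

The localization triangle of $f_*\mathbf{1}_Y$, rewritten by base change for the proper map $f$, is
\[
j_!f_{U*}\mathbf{1}_V\to f_*\mathbf{1}_Y\to i_*f_{F*}\mathbf{1}_{Y_F}.
\]
The middle term is a generator of $C(Z)$. The closed subscheme $Y_F$ misses the nonempty open subset $V$ of $Y$, so $\dim Y_F<d$ and $\mathbf{1}_{Y_F}\in C(Y_F)$ by induction; as $if_F$ is proper, the last term lies in $C(Z)$. Hence the first term lies in $C(Z)$, and so does its retract $j_!\mathbf{1}_U$. The scheme $F$ is the union of $Z_1\setminus U$, of dimension less than $d$, and the other components of $Z$. So $F$ has smaller dimension, or the same dimension and $r-1$ components of dimension $d$. By induction $i_*\mathbf{1}_F\in C(Z)$. The triangle $j_!\mathbf{1}_U\to\mathbf{1}_Z\to i_*\mathbf{1}_F$ shows that $\mathbf{1}_Z\in C(Z)$.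
\end{proof}

\section{Duality and the K\"unneth map}\label{sec:duality}

For a $k$-scheme $Z$ put $K_Z=p_Z^!\mathbf{1}$. This object plays the role of the dualizing complex. For $f\colon Y\to Z$ we have $f^!K_Z=K_Y$.

Let $f\colon Y\to Z$ be a morphism and $K\in\mathrm{SH}(Z)_{(2)}$. The projection formula and the two adjunctions give bijections, natural in $G\in\mathrm{SH}(Z)_{(2)}$,
\begin{equation}\label{eq:duality}
\mathrm{Hom}(G\otimes f_!\mathbf{1},K)=\mathrm{Hom}(f_!f^*G,K)=\mathrm{Hom}(f^*G,f^!K)=\mathrm{Hom}(G,f_*f^!K).
\end{equation}
Hence $\underline{\mathrm{Hom}}(f_!\mathbf{1},K)=f_*f^!K$. Taking $G=f_*f^!K$ and following the identity from right to left, we find that the evaluation map is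
\begin{equation}\label{eq:evaluation}
f_*f^!K\otimes f_!\mathbf{1}\cong f_!f^*f_*f^!K\to f_!f^!K\to K,
\end{equation}
where the last two maps are induced by the counits of $f^*\dashv f_*$ and $f_!\dashv f^!$.

\begin{lemma}\label{lem:dual}
Let $X$ be proper over $k$. Then $p_{X*}\mathbf{1}_X$ is dualizable, with dual $p_{X*}K_X$ and evaluation
\[
p_{X*}K_X\otimes p_{X*}\mathbf{1}\xrightarrow{\ \mu_X\ }p_{X*}K_X=p_{X!}p_X^!\mathbf{1}\xrightarrow{\ t_X\ }\mathbf{1},
\]
where $\mu_X$ is the lax monoidal structure of $p_{X*}$ and $t_X$ is the counit.
\end{lemma}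

\begin{proof}
Dualizability was noted in Section~\ref{subsec:reduction}. It also follows from Proposition~\ref{prop:generation}, which places $p_{X*}\mathbf{1}$ in the thick subcategory generated by the objects $p_{Y*}\mathbf{1}$ with $Y$ smooth and proper, and from (F1e). The dual is $N_X=\underline{\mathrm{Hom}}(p_{X!}\mathbf{1},\mathbf{1})=p_{X*}K_X$ with evaluation \eqref{eq:evaluation} for $f=p_X$ and $K=\mathbf{1}$. By (F1c), the first two maps in \eqref{eq:evaluation} compose to $p_{X*}\varepsilon_{K_X}\circ\rho_{N_X}$. By \eqref{eq:rules} and \eqref{eq:canonical} this corresponds to $\varepsilon_{K_X}\circ(\mathrm{id}\otimes\varepsilon_{\mathbf{1}})=\varepsilon_{K_X}\otimes\varepsilon_{\mathbf{1}}=\tilde\mu_X$.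
\end{proof}

Let $Z$ and $W$ be $k$-schemes, and let $q_Z$, $q_W$ be the projections from $Z\times W$. On $Z\times W$ there are two candidates for a dualizing object relative to $W$: the pullback $q_Z^*K_Z$, which behaves well under further pullback, and $q_W^!\mathbf{1}_W$, which has a good description of the maps into it. They are related by the exchange map
\[
\theta_{Z,W}\colon q_Z^*K_Z\to q_W^!\mathbf{1}_W ,
\]
adjoint to $q_{W!}q_Z^*K_Z\cong p_W^*p_{Z!}K_Z\to p_W^*\mathbf{1}=\mathbf{1}_W$, where the last map is $p_W^*$ of the counit of $p_{Z!}\dashv p_Z^!$.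

\begin{proposition}\label{prop:kunneth}
The map $\theta_{Z,W}$ is an isomorphism for all $k$-schemes $Z$ and $W$.
\end{proposition}

\begin{proof}
To use Proposition~\ref{prop:generation}, we embed $\theta_{Z,W}$ in a family of maps depending on an object $E\in\mathrm{SH}(Z)_{(2)}$. Let
\[
\theta_E\colon q_Z^*\underline{\mathrm{Hom}}(E,K_Z)\to\underline{\mathrm{Hom}}(q_Z^*E,q_W^!\mathbf{1})
\]
be adjoint to
\begin{equation}\label{eq:thetaE}
q_Z^*\underline{\mathrm{Hom}}(E,K_Z)\otimes q_Z^*E\xrightarrow{\,q_Z^*(\mathrm{ev})\,}q_Z^*K_Z\xrightarrow{\,\theta_{Z,W}\,}q_W^!\mathbf{1}.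
\end{equation}
This is a natural transformation of exact functors of $E$, so the $E$ with $\theta_E$ invertible form a thick subcategory, and $\theta_{\mathbf{1}}=\theta_{Z,W}$. It suffices to treat $E=f_*\mathbf{1}_Y=f_!\mathbf{1}_Y$ with $f\colon Y\to Z$ proper and $Y$ smooth over $k$.

Let $f_W=f\times\mathrm{id}_W$, and let $r_Y$, $r_W$ be the projections from $Y\times W$, so that $q_Wf_W=r_W$, $q_Zf_W=fr_Y$ and $f_W^!q_W^!\mathbf{1}=r_W^!\mathbf{1}$. By \eqref{eq:duality} for $f$ and for $f_W$, and by base change $q_Z^*f_!\mathbf{1}\cong f_{W!}\mathbf{1}$, the map $\theta_E$ has the form $G\to f_{W*}r_W^!\mathbf{1}$ with $G=q_Z^*f_*K_Y$. We compute it by moving \eqref{eq:thetaE} from left to right through the bijections \eqref{eq:duality} for $f_W$ and $K=q_W^!\mathbf{1}$.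

\emph{First bijection.} Insert \eqref{eq:evaluation} for $\mathrm{ev}$ in \eqref{eq:thetaE}. By the compatibility of the projection formula with base change and the naturality of base change, the corresponding map from $f_{W!}f_W^*G=f_{W!}r_Y^*f^*f_*K_Y$ is $\delta\circ f_{W!}r_Y^*\varepsilon_{K_Y}$, where $\varepsilon_{K_Y}\colon f^*f_*K_Y\to K_Y$ is the counit and
\[
\delta\colon f_{W!}r_Y^*K_Y\cong q_Z^*f_!K_Y\to q_Z^*K_Z\xrightarrow{\,\theta_{Z,W}\,}q_W^!\mathbf{1}.
\]

\emph{Second bijection.} Let $\delta'\colon r_Y^*K_Y\to r_W^!\mathbf{1}$ be the adjoint of $\delta$ under $f_{W!}\dashv f_W^!$. We claim that $\delta'=\theta_{Y,W}$. The adjoint of $\delta'$ under $r_{W!}\dashv r_W^!$ is the adjoint of $\delta$ under $q_{W!}\dashv q_W^!$. By the definition of $\theta_{Z,W}$ and the naturality of base change, this is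
\[
r_{W!}r_Y^*K_Y=q_{W!}f_{W!}r_Y^*K_Y\cong q_{W!}q_Z^*f_!K_Y\cong p_W^*p_{Z!}f_!K_Y\to p_W^*p_{Z!}K_Z\to p_W^*\mathbf{1}.
\]
The two isomorphisms compose to the base change isomorphism for $p_Y=p_Zf$, and $p_{Z!}f_!f^!p_Z^!\mathbf{1}\to p_{Z!}p_Z^!\mathbf{1}\to\mathbf{1}$ is the counit of $p_{Y!}\dashv p_Y^!$. So this is the map defining $\theta_{Y,W}$, which proves the claim. The map $f_W^*G\to r_W^!\mathbf{1}$ corresponding to $\theta_E$ is therefore $\theta_{Y,W}\circ r_Y^*\varepsilon_{K_Y}$.

\emph{Third bijection.} By \eqref{eq:canonical}, $r_Y^*\varepsilon_{K_Y}$ is the adjoint of the base change map $b\colon q_Z^*f_*K_Y\to f_{W*}r_Y^*K_Y$. By \eqref{eq:rules}, $\theta_E=f_{W*}\theta_{Y,W}\circ b$. The map $b$ is an isomorphism because $f$ is proper, and $\theta_{Y,W}$ is the exchange map $r_Y^*p_Y^!\mathbf{1}\to r_W^!p_W^*\mathbf{1}$ of (F1d), an isomorphism because $p_Y$ is smooth.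
\end{proof}

\section{Self-maps without fixed points have trace zero}\label{sec:vanishing}

\subsection{A finite model}

Let $S=\mathrm{Spec}\,k$ and let $X$ be a finite set of rational points. Then $M=\bigoplus_{x\in X}\mathbf{1}$ is the analogue of the functions on $X$, and $\psi$ is precomposition with $\varphi$:
\[
(\psi f)(y)=f(\varphi(y))=\sum_{x}v(x,y)f(x),\qquad v(x,y)=\begin{cases}1&\text{if }x=\varphi(y),\\0&\text{otherwise.}\end{cases}
\]
The matrix $v$ is a function on $X\times X$ with two properties: the trace $\sum_xv(x,x)$ depends only on the restriction of $v$ to the diagonal, and $v$ is supported on the graph $\{(\varphi(y),y)\}$. If the graph misses the diagonal, the trace is zero.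

In general, $v$ becomes a map $\mathbf{1}\to q_1^*K$ on the product, built from $\psi$ and the coevaluation; the counit $t_X$ replaces summation over $x$. The first property is formal (Step 2 below). The second is not visible on $q_1^*K$, because the coevaluation is not explicit. It is visible on $q_2^!\mathbf{1}$, where adjunction and localization apply (Steps 3 and 4). Proposition~\ref{prop:kunneth} connects the two.

\subsection{Proof of Proposition~\ref{prop:vanishing}}

We keep the notation of Section~\ref{subsec:setup}. Let $P=X_S\times_SX_S$ with projections $q_1,q_2$, which are proper, and let $\pi=pq_1=pq_2$. Let $\Delta\colon X_S\to P$ be the diagonal and $\gamma=(\varphi,\mathrm{id})\colon X_S\to P$ the graph, so that $q_1\gamma=\varphi$ and $q_2\gamma=\mathrm{id}$. As a section of the separated morphism $q_2$, the map $\gamma$ is a closed immersion. Let $j\colon V\to P$ be its open complement. By hypothesis $\Delta$ factors through $V$. The symbols $\varepsilon$, $\eta$, $\rho$ refer to $p^*\dashv p_*$.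

\medskip
\noindent\emph{Step 0: the dual of $M$.} Put $K=\mathrm{pr}^*K_X$ and $N=p_*K$, and let $\mu\colon N\otimes M\to N$ be the lax monoidal structure, $\tilde\mu=\varepsilon_K\otimes\varepsilon_{\mathbf{1}}$. Let $b_E\colon s^*p_{X*}E\to p_*\mathrm{pr}^*E$ be the base change isomorphisms. By \eqref{eq:rules} and \eqref{eq:canonical}, both $b_{K_X}\circ s^*\mu_X$ and $\mu\circ(b_{K_X}\otimes b_{\mathbf{1}})$ correspond to $\mathrm{pr}^*$ of $\tilde\mu_X$, so they are equal. Pulling back Lemma~\ref{lem:dual} along $s$, we see that $N$ is dual to $M$ with evaluation $\mathrm{ev}=t\circ\mu$, where $t=s^*t_X\circ b_{K_X}^{-1}\colon N\to\mathbf{1}_S$. Let $c_0=\sigma\circ\mathrm{coev}\colon\mathbf{1}_S\to N\otimes M$ and $c=(\mathrm{id}_N\otimes\psi)\circ c_0$. Then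
\begin{equation}\label{eq:trace}
\mathrm{Tr}(\psi)=\mathrm{ev}\circ c,\qquad(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c)=\psi .
\end{equation}
The first formula is the definition of the trace. The second follows from $(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c_0)=\mathrm{id}_M$, which is the first triangle identity with the order of the three factors reversed. So $c$ is the tensor that represents $\psi$.

\medskip
\noindent\emph{Step 1: the kernel $v$.} For $E\in\mathrm{SH}(X_S)_{(2)}$ let $\beta_E\colon p^*p_*E\to q_{2*}q_1^*E$ be the base change isomorphism; its adjoint under $q_2$ is $q_1^*\varepsilon_E\colon q_2^*p^*p_*E=q_1^*p^*p_*E\to q_1^*E$. Then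
\begin{equation}\label{eq:beta}
p_*\beta_E\circ\eta_{p_*E}=q_1^\sharp\colon p_*E\to\pi_*q_1^*E .
\end{equation}
Indeed, the left side is adjoint under $p$ to $\beta_E$, hence under $\pi=pq_2$ to $q_1^*\varepsilon_E$, and so is the right side by \eqref{eq:rules}. Define the external product
\[
\kappa\colon N\otimes M\to\pi_*q_1^*K,\qquad\tilde\kappa=q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf{1}} .
\]
We have $\kappa=p_*\beta_K\circ\rho_N$: the right side is adjoint under $p$ to $\beta_K\circ(\mathrm{id}\otimes\varepsilon_{\mathbf{1}})$, and this is adjoint under $q_2$ to $q_1^*\varepsilon_K\circ(\mathrm{id}\otimes q_2^*\varepsilon_{\mathbf{1}})=\tilde\kappa$. The map $\rho_G$ is natural in $G$ and $\rho_{\mathbf{1}}=\mathrm{id}_M$, so $p_*p^*t\circ\rho_N=t\otimes\mathrm{id}_M$. Therefore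
\begin{equation}\label{eq:kappa}
p_*p^*t\circ(p_*\beta_K)^{-1}\circ\kappa=t\otimes\mathrm{id}_M .
\end{equation}
Let $v\colon\mathbf{1}_P\to q_1^*K$ correspond to $\kappa\circ c\colon\mathbf{1}_S\to\pi_*q_1^*K$; thus $v=\tilde\kappa\circ\pi^*c$.

\medskip
\noindent\emph{Step 2: if $\Delta^*v=0$, then $\mathrm{Tr}(\psi)=0$.} The pullback map $\Delta^\sharp\colon\pi_*q_1^*K\to p_*K$ satisfies $\Delta^\sharp\circ\kappa=\mu$, because $\Delta^*\tilde\kappa=\varepsilon_K\otimes\varepsilon_{\mathbf{1}}=\tilde\mu$. Hence $\mathrm{Tr}(\psi)=t\circ\mu\circ c=t\circ(\Delta^\sharp\circ\kappa\circ c)$ by \eqref{eq:trace}, and $\Delta^\sharp\circ\kappa\circ c\colon\mathbf{1}_S\to p_*K$ corresponds to $\Delta^*v\colon\mathbf{1}_{X_S}\to K$.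

\medskip
\noindent\emph{Step 3: the image of $v$ in $q_2^!\mathbf{1}$.} View $P$ as $X\times X_S$ with projections $\mathrm{pr}\circ q_1$ and $q_2$, and let $\theta=\theta_{X,X_S}\colon q_1^*K\to q_2^!\mathbf{1}$. This product square is the composite of two cartesian squares,
\[
\begin{array}{ccccc}
P & \xrightarrow{\ q_1\ } & X_S & \xrightarrow{\ \mathrm{pr}\ } & X\\
{\scriptstyle q_2}\downarrow\ & & {\scriptstyle p}\downarrow\ & & \ \downarrow{\scriptstyle p_X}\\
X_S & \xrightarrow{\ p\ } & S & \xrightarrow{\ s\ } & \mathrm{Spec}\,k ,
\end{array}
\]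
so its base change isomorphism is $\beta_K\circ p^*b_{K_X}$. Hence $\theta$ is adjoint under $q_{2!}\dashv q_2^!$ to
\[
q_{2!}q_1^*K=q_{2*}q_1^*K\xrightarrow{\,\beta_K^{-1}\,}p^*N\xrightarrow{\,p^*t\,}\mathbf{1}_{X_S},
\]
and $u=\theta\circ v\colon\mathbf{1}_P\to q_2^!\mathbf{1}$ is adjoint to
\[
w=p^*t\circ\beta_K^{-1}\circ q_{2*}v\colon q_{2*}\mathbf{1}_P\to\mathbf{1}_{X_S}.
\]
Since $\beta_{\mathbf{1}}\colon p^*M\to q_{2*}\mathbf{1}_P$ is an isomorphism, a map $a\colon q_{2*}\mathbf{1}_P\to\mathbf{1}_{X_S}$ is determined by the endomorphism of $M$ to which $a\circ\beta_{\mathbf{1}}$ is adjoint. By \eqref{eq:beta} this endomorphism is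
\begin{equation}\label{eq:endo}
\Psi(a)=p_*a\circ p_*\beta_{\mathbf{1}}\circ\eta_M=p_*a\circ q_1^\sharp\colon M\to M .
\end{equation}
In the finite model, $\Psi$ sends a matrix to the linear map that it defines.

We claim that $\Psi(w)=\psi$. By definition $\Psi(w)$ is the composite
\begin{equation}\label{eq:composite}
M\xrightarrow{\,q_1^\sharp\,}\pi_*\mathbf{1}_P\xrightarrow{\,\pi_*v\,}\pi_*q_1^*K\xrightarrow{\,(p_*\beta_K)^{-1}\,}p_*p^*N\xrightarrow{\,p_*p^*t\,}M .
\end{equation}
By \eqref{eq:rules}, the composite of the first two maps corresponds to $v\circ q_1^*\varepsilon_{\mathbf{1}}=q_1^*\varepsilon_{\mathbf{1}}\otimes v\colon\pi^*M\to q_1^*K$. On the other hand, $\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\colon M\otimes N\otimes M\to\pi_*q_1^*K$ corresponds to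
\[
\tilde\kappa\circ\pi^*(\mu\sigma\otimes\mathrm{id}_M)=q_1^*(\varepsilon_K\circ p^*(\mu\sigma))\otimes q_2^*\varepsilon_{\mathbf{1}}=q_1^*\varepsilon_{\mathbf{1}}\otimes q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf{1}}=q_1^*\varepsilon_{\mathbf{1}}\otimes\tilde\kappa .
\]
So $\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c)$ corresponds to $q_1^*\varepsilon_{\mathbf{1}}\otimes(\tilde\kappa\circ\pi^*c)=q_1^*\varepsilon_{\mathbf{1}}\otimes v$, and we obtain
\[
\pi_*v\circ q_1^\sharp=\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c).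
\]
Substituting this in \eqref{eq:composite} and using \eqref{eq:kappa} and \eqref{eq:trace}, we get
\[
\Psi(w)=(t\otimes\mathrm{id}_M)(\mu\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c)=(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c)=\psi .
\]

\medskip
\noindent\emph{Step 4: $u$ is supported on the graph.} There is a second map with the same associated endomorphism. Let $w'\colon q_{2*}\mathbf{1}_P\to q_{2*}\gamma_*\mathbf{1}_{X_S}=\mathbf{1}_{X_S}$ be $q_{2*}$ of the unit $\mathbf{1}_P\to\gamma_*\gamma^*\mathbf{1}_P$. Then $p_*w'$ is $\pi_*$ of this unit, which is $\gamma^\sharp\colon\pi_*\mathbf{1}_P\to p_*\mathbf{1}$. By \eqref{eq:endo},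
\[
\Psi(w')=\gamma^\sharp\circ q_1^\sharp=(q_1\gamma)^\sharp=\varphi^\sharp=\psi .
\]
As $\Psi$ is injective, $w=w'$.

The restriction $j^*u\colon\mathbf{1}_V\to j^*q_2^!\mathbf{1}=j^!q_2^!\mathbf{1}$ is adjoint, under $j_!\dashv j^!$ and then $q_{2!}\dashv q_2^!$, to $q_{2!}j_!\mathbf{1}_V\to q_{2!}\mathbf{1}_P\xrightarrow{\,w\,}\mathbf{1}_{X_S}$. Since $w=w'$, this is $q_{2!}$ applied to
\[
j_!\mathbf{1}_V\to\mathbf{1}_P\to\gamma_*\mathbf{1}_{X_S}.
\]
These are consecutive maps in the localization triangle (F1b) for $j$ and $\gamma$, so their composite is zero. Hence $j^*u=0$.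

\medskip
\noindent\emph{Conclusion.} By Proposition~\ref{prop:kunneth}, $\theta$ is an isomorphism, so $j^*v=(j^*\theta)^{-1}\circ j^*u=0$. Write $\Delta=j\Delta'$ with $\Delta'\colon X_S\to V$. Then $\Delta^*v=\Delta'^*j^*v=0$, and $\mathrm{Tr}(\psi)=0$ by Step 2. This proves Proposition~\ref{prop:vanishing}, and with it Theorems~\ref{thm:family} and~\ref{thm:main}. \hfill$\square$

\medskip
Properness of $X$ enters this proof through the identifications $p_{X!}=p_{X*}$ and $q_{2!}=q_{2*}$ and the invertibility of the base change maps $b$ and $\beta$. The localization at $2$ and the inputs (F3) and (F4) are needed to invert $\theta$; when $X$ is smooth, this is already contained in (F1d).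

\begin{thebibliography}{9}

\bibitem{BPV}
Louisa F. Br\"oring, Jesse Pajwani, Anna M. Viergever,
\emph{The $\mathbb{A}^1$-Euler characteristic of symmetric powers},
arXiv:2510.06922 (2025).

\bibitem{EK}
Elmanto, Khan,
\emph{Perfection in motivic homotopy theory}.

\bibitem{IT}
Illusie, Temkin,
Exp.~X, in \emph{Travaux de Gabber}.

\bibitem{Morel1}
Morel,
\emph{The stable $\mathbb{A}^1$-connectivity theorems}.

\bibitem{Morel2}
Morel,
\emph{$\mathbb{A}^1$-algebraic topology over a field}.

\end{thebibliography}
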